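# Pathwidth is at most linear in circumference for connected matroids

## The guess $\mathrm{pw}(M)\le k-1$, tested on small circumference

Let $M$ be a matroid on a finite ground set $E$ with rank function $r$. For $A\subseteq E$ put
$$\lambda_M(A)=r(A)+r(E-A)-r(M).$$
Order the elements of $M$ as $e_1,\dots,e_m$ with $m\ge 1$. The **width** of the ordering is the maximum of $\lambda_M(\{e_1,\dots,e_i\})$ over $i\in\{1,\dots,m\}$, and the **pathwidth** $\mathrm{pw}(M)$ is the minimum width of an ordering. The **circumference** of a matroid that has a circuit is the maximum size of a circuit. A matroid is **connected** if every two of its elements lie in a common circuit.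

For a first feeling for $\lambda$, take the cycle matroid of a connected graph and a partition of the edges into nonempty sets $A,B$, each forming a connected subgraph. Then $r(A)=|V(A)|-1$, $r(B)=|V(B)|-1$ and $r(M)=|V|-1$, so $\lambda(A)=|V(A)\cap V(B)|-1$. A small $\lambda$ means that few vertices are shared. An ordering of small width cuts the matroid, one element at a time, across thin interfaces.

If all circuits of a connected matroid are short, must there be such an ordering? The first guess is yes, with a linear bound: circuits of size at most $k$ should force pathwidth of order $k$. One might even guess $\mathrm{pw}(M)\le k-1$. Let us test this.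

*A single circuit.* In $U_{n-1,n}$ with $n\ge 2$, a proper nonempty set $A$ has $\lambda(A)=|A|+(n-|A|)-(n-1)=1$. So the pathwidth is $1$ and the circumference is $n$.

*Uniform matroids.* Let $1\le r\le n-1$. Then $U_{r,n}$ has circumference $k=r+1$. A prefix with $i$ elements has $\lambda=\min(i,r)+\min(n-i,r)-r$, whatever the ordering. This is at most $r$ and at most $i+(n-i)-r=n-r$, and at $i=r$ it equals $\min(r,n-r)$. So $\mathrm{pw}(U_{r,n})=\min(r,n-r)\le k-1$, with equality when $n\ge 2r$.

*Circumference 2.* In a connected matroid of circumference $2$ any two elements are parallel. So $M=U_{1,n}$ with $n\ge2$, and $\mathrm{pw}(M)=1=k-1$.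

*Circumference 3.* We show that $r(M)=2$; since $\lambda_M\le r(M)$ always, this gives $\mathrm{pw}(M)\le 2=k-1$. Let $D=\{a,b,c\}$ be a circuit and suppose that some $f$ is not in $\mathrm{cl}(D)$. Take a circuit $C$ containing $a$ and $f$. It does not have size $2$, since then $f\in\mathrm{cl}(\{a\})$. So $C=\{a,f,f'\}$. Here $f'\notin\mathrm{cl}(D)$, since otherwise $f\in\mathrm{cl}(\{a,f'\})\subseteq \mathrm{cl}(D)$. The set $\{b,c,f,f'\}$ spans $D\cup\{f,f'\}$, which has rank $3$, so this set of four elements is dependent. But all its 3-subsets are independent. For $\{b,c,f\}$ and $\{b,c,f'\}$ this is because $f,f'\notin\mathrm{cl}(D)$. If $\{c,f,f'\}$ were dependent, then the rank-2 flat $\mathrm{cl}(\{f,f'\})$ would contain $a$ and $c$, hence would equal $\mathrm{cl}(\{a,c\})=\mathrm{cl}(D)$, and $f\in\mathrm{cl}(D)$. The same argument works with $b$ in place of $c$. So $\{b,c,f,f'\}$ is a circuit of size $4$, a contradiction.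

*Circumference 4.* Bounding the rank no longer works. The cycle matroid of $K_{2,n}$ ($n\ge2$) has circumference $4$ and rank $n+1$. But place the edges two at a time, the two edges at each vertex of degree $2$ together. After $i$ pairs, $1\le i\le n-1$, we have $\lambda=(i+1)+(n-i+1)-(n+1)=1$. Adding one element raises $\lambda$ by at most $1$. So the pathwidth is at most $2$, although the rank is unbounded. For larger $k$ we need to sweep through the matroid.

The linear guess is a conjecture from Marcin Briański, Gwenaël Joret and Michał T. Seweryn, "Pathwidth vs cocircumference", arXiv:2306.03621 (2023): there is an absolute constant $c$ with $\mathrm{pw}(M)\le ck$ for every connected matroid $M$ that has a circuit and has circumference $k$. It is known for graphic and for cographic matroids, and for general connected matroids a bound $O(k^2)$ is known. These notes prove the conjecture, with $c=6$. They do not decide whether $k-1$ is always enough.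

## Statements: a rooted bound

The induction needs a parameter attached to one element. If $M$ is connected and $|E|\ge2$, then $M$ has no loops and no coloops. For $e\in E$ let $c_e(M)$ be the maximum size of a circuit containing $e$; then $c_e(M)\ge 2$. Define
$$g(0)=0,\qquad g(k)=2k-1+g(\lfloor 2k/3\rfloor)\quad(k\ge1).$$
So $g(1)=1$, $g(2)=4$, $g(3)=9$. By induction $g$ is nondecreasing: $g(1)\ge g(0)$, and for $k\ge1$ we have $g(k+1)-g(k)=2+g(\lfloor (2k+2)/3\rfloor)-g(\lfloor 2k/3\rfloor)\ge 2$, because $\lfloor(2k+2)/3\rfloor\le k$. Also $g(k)\le 6k-5$ for $k\ge1$. This holds with equality at $k=1$, and for $k\ge 2$ induction gives $g(k)\le 2k-1+6\lfloor 2k/3\rfloor-5\le 2k-1+4k-5=6k-6$.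

**Theorem 1.** Let $M$ be connected with $|E|\ge2$, let $e\in E$ and $k=c_e(M)-1$. Then $\mathrm{pw}(M)\le g(k)\le 6k-5=6c_e(M)-11$.

*The conjecture follows.* Let $M$ be connected with circumference $k$. If $|E|=1$, then $M$ is a loop, $k=1$ and $\mathrm{pw}(M)=0$. Otherwise $k\ge2$, and since $c_e(M)\le k$ for any $e$, Theorem 1 gives $\mathrm{pw}(M)\le 6k-11$. In all cases $\mathrm{pw}(M)\le 6k$. At $k=2$ the bound $6k-11=1$ is the exact value found above.

**Theorem 2.**
(a) Let $M$ be any matroid, connected or not. Then $\mathrm{pw}(M)=\max_N\mathrm{pw}(N)$ over its components $N$. Components with one element have pathwidth $0$, and for each other component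
$$\mathrm{pw}(N)\le 6\min_{e\in E(N)}\min\{c_e(N),\,c_e(N^*)\}-11 .$$
(b) For every $k\ge2$ there is a connected matroid of circumference $k$ and pathwidth $k-1$. So the linear order is optimal, and the optimal multiplicative constant lies in $[1,6]$.
(c) There is no converse: circumference is not bounded by any function of pathwidth.

## Rank, contraction and duality

Recall $r_{M/T}(X)=r(X\cup T)-r(T)$. A **cocircuit** of $N$ is a circuit of $N^*$, equivalently the complement of a hyperplane of $N$. Every circuit of a matroid lies in one component, and the matroid is the direct sum of its restrictions to its components.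

**Definition (skew).** Disjoint sets $X,Y$ are *skew* in $N$ if $r_N(X\cup Y)=r_N(X)+r_N(Y)$; equivalently, no circuit of $N|(X\cup Y)$ meets both. For example, in a graph two connected edge sets sharing exactly one vertex are skew, since their union has rank $(|V_1|+|V_2|-1)-1$. The sets $\{1,2\}$ and $\{3,4\}$ in the circuit $\{1,2,3,4\}$ are not skew, since $2+2\ne3$. If $\lambda_N(X)=0$, then $X$ and $E(N)-X$ are skew, so each component lies on one side.

**(F1)** *For all $A,\Theta\subseteq E$: $\lambda_M(A)\le r(\Theta)+\lambda_{M/\Theta}(A-\Theta)$.* Indeed $r(A)\le r(A\cup\Theta)=r(\Theta)+r_{M/\Theta}(A-\Theta)$, likewise for $E-A$, and $r(M)=r(\Theta)+r(M/\Theta)$. So contracting $\Theta$ costs $r(\Theta)$ in width, and $\Theta$ may lie anywhere in the ordering.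

**(F2)** *$\lambda$ is additive over direct sums, and $\lambda=0$ on any union of components.*

**(F3)** *If $f$ is not a loop of $N$ and $|E(N)|\ge2$, then $\mathrm{pw}(N/f)\le\mathrm{pw}(N)$.* For $X\sqcup Y=E(N)-f$ we have $\lambda_{N/f}(X)=r(X\cup f)+r(Y\cup f)-r(N)-1$. Since $r(X\cup f)-1\le r(X)$, this is at most $r(X)+r(Y\cup f)-r(N)=\lambda_N(X)$. Since $r(Y\cup f)-1\le r(Y)$, it is at most $\lambda_N(X\cup f)$. Now delete $f$ from an optimal ordering of $N$: for each prefix $X$ of the result, $X$ or $X\cup f$ is a prefix of the original.

**(F4)** *Circuits of $N$ are the complements of the hyperplanes of $N^*$, and $(N\backslash Q)^*=N^*/Q$.* Also, the cocircuits of $N/T$ are the cocircuits of $N$ disjoint from $T$, since $(N/T)^*=N^*\backslash T$.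

**(F5)** *Circuits of $M/T$ are the minimal nonempty sets $C-T$ with $C$ a circuit of $M$. If $Z$ is a circuit, $x\in Z$ and $|Z|\ge2$, then $Z-x$ is a circuit of $M/x$.* For the second claim: if $\emptyset\ne C-x\subsetneq Z-x$, then $C\subsetneq Z$, which is impossible for circuits.

**(F6)** Orthogonality: *a circuit and a cocircuit never meet in exactly one element.*

We use (F4) in dual ranks $2$ and $3$. In a loopless matroid of rank $2$ the hyperplanes are the parallel classes. In a loopless matroid of rank $3$, call the parallel classes *points* and the rank-2 flats *lines*. Lines are the hyperplanes; every line is a union of points; two distinct points span exactly one line; two distinct lines share at most one point.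

## Ears of a circuit

Let $D$ be a circuit with $e\in D$.

**Definition (ear).** An *ear* of $D$ is a circuit $P$ of $M/D$ that is independent in $M$.

In a graph, a path with two distinct ends on a cycle $D$ and otherwise disjoint from $D$ is an ear. In $U_{2,4}$ the circuit $D=\{1,2,3\}$ has the ear $P=\{4\}$.

**Circuits of $M|(D\cup P)$.** Let $N=M|(D\cup P)$. Its rank is $(|D|-1)+(|P|-1)$, so $N^*$ has rank $2$. Every element of $N$ is in a circuit: $D$ is one, and $P=C-D$ for some circuit $C$ by (F5). So $N$ has no coloops, and $N^*$ is loopless. By (F4) the circuits of $N$ are the complements of the parallel classes of $N^*$. As $D$ is a circuit, $P$ is a class. Let $D_1,\dots,D_t$ be the other classes, with $e\in D_1$; they partition $D$. If $t=1$, then $P$, the complement of $D_1=D$, would be a circuit, but $P$ is independent. So $t\ge2$, and the circuits of $N$ are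
$$D\quad\text{and}\quad P\cup(D-D_i),\quad 1\le i\le t. \tag{1}$$
Those with $i\ge2$ contain $e$. For a graph path, $t=2$ and $D_1,D_2$ are the two arcs of $D$. In the example $U_{2,4}$ the classes are singletons and $t=3$.

## Transferring the root to a component of a contraction

**What this section is for.** After contracting a set $\Theta$ we must order each component $J$ of $M/\Theta$ by induction, so we need a rooted matroid that controls $(M/\Theta)|J$. The root will be an element $x$ of $\Theta$ that $J$ "feels".

**Lemma 1.** Let $\Theta\subseteq E$, let $x\ne y$ in $\Theta$ be such that $\{x,y\}$ is a cocircuit of $M|\Theta$, and let $H=\Theta-\{x,y\}$.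

(a) Let $J$ be a component of $M/\Theta$ such that $\{x,y\}$ is not a cocircuit of $M|(\Theta\cup J)$. Then $N=(M/H)|(J\cup x)$ is connected, $x$ is not a loop of $N$, and $N/x=(M/\Theta)|J$. If $Q\cup x$ with $Q\subseteq J$ is a circuit of $N$, then $Q$ is a circuit of $M/\Theta$, $Q$ is independent in $M$, and $x\in\mathrm{cl}_M(H\cup Q)$.

(b) If $\{x,y\}$ is a cocircuit of $M|(\Theta\cup J)$ for each of several components $J$ of $M/\Theta$ with union $R'$, then $\{x,y\}$ is a cocircuit of $M|(\Theta\cup R')$.

For example, let $\Theta=D$ be a cycle of a graph and $J$ a path with two distinct ends on $D$, otherwise disjoint from $D$. If $x,y$ lie on different arcs of $D$, then contracting $H$ leaves two vertices joined by $x$, by $y$ and by the path $J$, and $N$ is the circuit $J\cup x$. If $x,y$ lie on the same arc, $\{x,y\}$ is still a cocircuit of $M|(D\cup J)$.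

*Proof.* $H$ is a hyperplane of $M|\Theta$. So $x,y\notin\mathrm{cl}(H)$, and each of $H\cup x$, $H\cup y$ spans $\Theta$. In particular $y$ is a loop of $M/(H\cup x)$, so $M/(H\cup x)$ and $M/\Theta$ agree on $E-\Theta$. We first show, for any $X\subseteq E-\Theta$:
$$\{x,y\}\text{ is a cocircuit of }M|(\Theta\cup X)\iff x\notin\mathrm{cl}(H\cup X). \tag{2}$$
Suppose $x\notin\mathrm{cl}(H\cup X)$. Then $y\notin\mathrm{cl}(H\cup X)$, since otherwise $x\in\mathrm{cl}(H\cup y)\subseteq\mathrm{cl}(H\cup X)$. So $H\cup X$ is a flat of $M|(\Theta\cup X)$, and adding $x$ makes it spanning. Hence it is a hyperplane and its complement $\{x,y\}$ is a cocircuit. Suppose $x\in\mathrm{cl}(H\cup X)$. Then $y\in\mathrm{cl}(H\cup x)\subseteq\mathrm{cl}(H\cup X)$, so $H\cup X$ spans $\Theta\cup X$, is not a hyperplane, and $\{x,y\}$ is not a cocircuit.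

(a) By (2), $x\in\mathrm{cl}_{M/H}(J)$, so $x$ is not a coloop of $N$. It is not a loop, as $x\notin\mathrm{cl}(H)$. Further, $N/x=(M/(H\cup x))|J=(M/\Theta)|J$ is connected. If $N$ were not connected, it would be a direct sum on nonempty sets $A\cup x$ and $B$ with $x\notin A\cup B$. Then $N/x$ is a direct sum on $A$ and $B$, and since it is connected, $A=\emptyset$. So $\{x\}$ is a component of $N$ and $x$ is a loop or a coloop, a contradiction. Finally let $Q\cup x$ be a circuit of $N$. Then $Q\ne\emptyset$, as $x$ is not a loop. By (F5) $Q$ is a circuit of $N/x$, hence of $M/\Theta$. As a proper subset of a circuit of $M/H$, it is independent in $M/H$, hence in $M$. And $x\in\mathrm{cl}_{M/H}(Q)$ means $x\in\mathrm{cl}_M(H\cup Q)$.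

(b) Otherwise (2) gives $x\in\mathrm{cl}_{M/H}(R')$. As $x$ is not a loop of $M/H$, there is a circuit $Z$ of $M/H$ with $x\in Z\subseteq R'\cup x$ and $|Z|\ge2$. By (F5) $Z-x$ is a circuit of $(M/(H\cup x))|R'=(M/\Theta)|R'$, so it lies in one component $J\subseteq R'$ of $M/\Theta$. Hence $x\in\mathrm{cl}(H\cup J)$, and (2) contradicts the hypothesis on $J$. $\square$

The second lemma says that when $\Theta$ is a circuit, a root is always available.

**Lemma 2.** Let $M$ be connected, $D$ a circuit with $|D|\ge 2$, and $K$ a component of $M/D$. Then some $\{x,y\}\subseteq D$, $x\ne y$, is a cocircuit of $M|D$ but not of $M|(D\cup K)$.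

*Proof.* As $D$ is a circuit, every pair in $D$ is a cocircuit of $M|D$. Suppose every pair is also a cocircuit of $M|(D\cup K)$. By orthogonality a circuit of $M|(D\cup K)$ that meets $D$ contains $D$, hence equals $D$. So $K,D$ are skew in $M$, and $r(K)=r(K\cup D)-r(D)=r_{M/D}(K)$. As $K$ is a component of $M/D$,
$$r(M)=r(D)+r_{M/D}(K)+r_{M/D}(E-D-K),\qquad r(E-K)=r(D)+r_{M/D}(E-D-K).$$
Hence $\lambda_M(K)=r(K)+r(E-K)-r(M)=0$, while $K$ and $E-K\supseteq D$ are nonempty. This contradicts connectedness. $\square$

## Contracting a longest circuit, and where this stalls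

The sensible first attempt is to take a longest circuit $D$, contract it, and recurse on the components of $M/D$. By (F1) the contraction costs only $r(D)$.

*Unrooted version.* Recursing on circumference is too slow. Let $k\ge8$ be even. Take disjoint cycles $D$ of length $k$ and $C$ of length $k-4$, and join two antipodal vertices of $D$ to two antipodal vertices of $C$ by two disjoint edges. The graph is $2$-connected, so its cycle matroid is connected. A cycle other than $D$ and $C$ uses both joining edges, so it has length $\frac k2+\frac{k-4}2+2=k$. Hence the circumference is $k$ and $D$ is a longest circuit. But $M/D$ is connected, with the circuit $C$ of size $k-4$ and two others of size $\frac{k-4}2+2=\frac k2\le k-4$. We paid $r(D)=k-1$ and the circumference fell by $4$. A recursion such as $f(k)=k-1+f(k-4)$ has quadratic growth.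

The circuit $C$ is a circuit of $M$ and not an ear. The ears have size only $k/2$. Lemma 1 with $\Theta=D$ suggests the cure: measure the component by $c_x(N)$, because circuits of $N$ through $x$ give ears only. So we should run the induction on the rooted parameter.

*Rooted version.* Let $k=c_e(M)-1$, and let $D\ni e$ have size $k+1$. Each component of $M/D$ is $N/x$ with $c_x(N)-1$ at most the size of the longest ear. If all ears have size at most $\frac23k$, we get a bound of the shape $k+g(\frac23k)$, which is linear. But in (1) only the circuits with $i\ge2$ contain the root. If $t=2$, this is one circuit, $P\cup D_1$, and the only constraint is $|P|+|D_1|\le k+1$. When $D_1$ is small, $P$ may be long. Here is the extreme case.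

**Theta example.** Take the edge $e=uv$ and $n\ge2$ further internally disjoint $u$–$v$ paths $P_1,\dots,P_n$ of length $k$. Then $c_e=k+1$. With $D=e\cup P_1$, every $P_j$, $j\ge2$, is a component of $M/D$, and $N$ is a circuit $P_j\cup x$ with $c_x(N)-1=k$. The parameter does not decrease at all.

Yet the good ordering of the theta example is clear: first $P_1$, then $P_2$, and so on. The prefix $P_1\cup\dots\cup P_i$ with $1\le i<n$ has $\lambda=(i(k-1)+1)+((n-i)(k-1)+1)-(n(k-1)+1)=1$. So a long ear should not be given to the recursion. It should be used as a detour: replace $D=D_1\cup D_2$ by the circuit $D'=D_1\cup P$, which also contains $e$, put $D_2$ into the ordering, and forget it. While doing this we contract $\Theta=D\cup P$, of rank at most $2k-1$. This is paid at every slide, but width is a maximum over prefixes, so the payments of successive slides do not add up. What hangs on $D_2$ must be placed before $D_2$ is left behind, and its rooted parameter must be small. We will get this by choosing $P$ with $D_2$ as small as possible.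

## Long ears have two classes

From here until the end of the proof of Theorem 1, fix $M,e,k$ as in Theorem 1. All circuits containing $e$ have size at most $k+1$. Put
$$\tau=\lfloor 2k/3\rfloor+1,\qquad\text{so } 3\tau>2k,\quad 1\le\tau\le k .$$

**Definition (state, long ear).** A *state* is a triple $(D,L,R)$ where $D\ni e$ is a circuit with $|D|\ge\tau+1$, $E-D=L\sqcup R$, and $L,R$ are skew in $M/D$. An ear $P$ of $D$ is *long* if $|P|\ge\tau$.

Here $L$ is what has been placed, $R$ is what lies ahead, and $D$ is the current interface. In the theta example, $D=e\cup P_i$, $L=P_1\cup\dots\cup P_{i-1}$, $R=P_{i+1}\cup\dots\cup P_n$ is a state: $|D|=k+1$, and in $M/D$ the paths $P_j$, $j\ne i$, are separate components. All $P_j\subseteq R$ are long ears.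

**Lemma 3.** If $(D,L,R)$ is a state and $P$ is a long ear of $D$, then $t=2$. So $D=D_1\sqcup D_2$ with $e\in D_1$; the circuits of $M|(D\cup P)$ are $D$, $D_1\cup P$, $D_2\cup P$; $|D_1|+|P|\le k+1$; and $|D_2|\ge2\tau-k$.

*Proof.* If $t\ge3$, then $P\cup(D-D_2)$ and $P\cup(D-D_3)$ are circuits containing $e$. So
$$2k+2\ge 2|P|+2|D|-|D_2|-|D_3|\ge 2|P|+|D|+1\ge 2\tau+(\tau+1)+1=3\tau+2,$$
where the second step uses $|D_2|+|D_3|\le|D|-|D_1|\le|D|-1$. Hence $3\tau\le2k$, a contradiction. So $t=2$, and (1) lists the circuits. Since $D_1\cup P$ contains $e$, $|D_1|+|P|\le k+1$, so $|D_1|\le k+1-\tau$ and $|D_2|=|D|-|D_1|\ge(\tau+1)-(k+1-\tau)=2\tau-k$. $\square$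

We write $D_i(P)$ for these classes. For $\Theta=D\cup P$, any pair in $D_2$ is a cocircuit of $M|\Theta$, because $D_2$ is a parallel class of the loopless matroid $(M|\Theta)^*$.

## Short attachments at a minimal arc

**What this section is for.** It shows that if $|D_2(P)|$ is minimum, then everything attached to $D_2$ has rooted parameter below $\tau$. The proof adds a hypothetical long $Q$ to $\Theta$. The dual of the result is a rank-3 matroid, a configuration of weighted points and lines, in which circuits through $e$ are complements of lines avoiding $e$. Lines of small weight give circuits through $e$ that are too large.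

**Lemma 4.** Let $(D,L,R)$ be a state such that $R$ contains a long ear of $D$. Choose a long ear $P\subseteq R$ with $|D_2(P)|$ minimum. Let $D_i=D_i(P)$ and $\Theta=D\cup P$. Let $J\subseteq R-P$ be a component of $M/\Theta$ and let $x\ne y$ in $D_2$ be such that $\{x,y\}$ is not a cocircuit of $M|(\Theta\cup J)$. Then every circuit $Q\cup x$ of $(M/(\Theta-\{x,y\}))|(J\cup x)$ containing $x$ satisfies $|Q|<\tau$.

*Proof.* Suppose $|Q|\ge\tau$. Put $H=\Theta-\{x,y\}$. By Lemma 1(a), $Q$ is a circuit of $M/\Theta$, independent in $M$, and $x\in\mathrm{cl}(H\cup Q)$.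

**Step 1: the rank-3 configuration.** Let $N=M|(\Theta\cup Q)$. Since $r(\Theta)=|\Theta|-2$, its rank is $|\Theta|-2+|Q|-1$, so $N^*$ has rank $3$. $M|\Theta$ has no coloops and $Q=C-\Theta$ for some circuit $C$, so $N$ has no coloops and $N^*$ is loopless. By (F4), $N^*/Q=(M|\Theta)^*$ has rank $2$, so $r_{N^*}(Q)=1$. As $(M|\Theta)^*$ is loopless, $Q$ is a flat of $N^*$, that is, a point. The lines containing $Q$ correspond to the parallel classes $D_1,D_2,P$ of $N^*/Q$:
$$\text{the lines of }N^*\text{ containing }Q\text{ are }Q\cup D_1,\ Q\cup D_2,\ Q\cup P. \tag{3}$$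
So each of $D_1,D_2,P$ is a union of points. A line not containing $Q$ meets each line in (3) in at most one point, so
$$\text{a line not containing }Q\text{ contains at most one point from each of }D_1,D_2,P. \tag{4}$$
The circuits of $N$ are the complements of the lines. Let $a_0\subseteq D_1$ be the point containing $e$; complements of lines that do not contain $a_0$ are circuits through $e$ and have size at most $k+1$. Finally, $H\cup Q$ spans $x$, hence also $y\in\mathrm{cl}(H\cup x)$, so it spans $N$. Its complement $\{x,y\}$ is then independent in $N^*$. So $x,y$ lie in different points, and $D_2$ contains at least two points.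

**Step 2: $P$ contains at least two points.** We look for two disjointly chosen lines that avoid $e$. For points $b\subseteq D_2$, $c\subseteq P$, let $F_{bc}$ be the line spanned by $b\cup c$. If it contained $Q$, it would be $Q\cup D_2\not\supseteq c$. So it does not, and by (4) $F_{bc}=b\cup c\cup a$, where $a$ is a point in $D_1$ or empty. Call $(b,c)$ *bad* if $a=a_0$. Then $F_{bc}$ is the line spanned by $a_0\cup b$, whose only point in $P$ is $c$, so each $b$ is in at most one bad pair. It is also the line spanned by $a_0\cup c$, so each $c$ is in at most one bad pair. Take distinct $b_1,b_2\subseteq D_2$ and $c_1,c_2\subseteq P$. A pair from $\{(b_1,c_1),(b_2,c_2)\}$ and a pair from $\{(b_1,c_2),(b_2,c_1)\}$ always share a coordinate, so they are not both bad. Hence one of these two families has no bad pair. The complements of its two lines are circuits containing $e$. In each line $|a|\le|D_1|-1$, since $a\cap a_0=\emptyset$. The two points of $D_2$ are disjoint, and so are the two points of $P$. Using $|\Theta|=|D_1|+|D_2|+|P|$,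
$$2k+2\ge 2|Q|+2|\Theta|-|D_2|-|P|-2(|D_1|-1)=2|Q|+|D_2|+|P|+2 .$$
With $|D_2|\ge2\tau-k$ from Lemma 3 we get $2k\ge2\tau+(2\tau-k)+\tau$, so $5\tau\le3k$. But $3\tau>2k$ gives $5\tau>\frac{10}3k\ge 3k$, a contradiction.

**Step 3: $P$ is a single point; then $Q$ is itself a long ear of $D$.** For a point $b\subseteq D_2$ let $F_b$ be the line spanned by $b\cup P$. It does not contain $Q$, since the line through $Q$ and $P$ is $Q\cup P\not\supseteq b$. By (4) distinct $b$ give distinct lines. These lines pairwise meet exactly in $P$, so $a_0$ lies in at most one of them. As $D_2$ has at least two points, some $F_b$ avoids $e$. (We only need a line through $P$ missing $Q$.) The complement of this $F_b$ is a circuit contained in $D\cup Q$ and containing $Q$, so $Q$ is dependent in $M/D$. Proper subsets of $Q$ are independent in $M/\Theta$, hence in $M/D$. So $Q$ is a circuit of $M/D$, independent in $M$, contained in $J\subseteq R$, with $|Q|\ge\tau$: a long ear of $D$ in $R$.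

**Step 4: the lines through $P$.** By Lemma 3 applied to $Q$, the matroid $(M|(D\cup Q))^*=N^*/P$ has exactly the parallel classes $Q$, $D_1(Q)\ni e$, $D_2(Q)$. As $P$ is a point, the lines containing $P$ are
$$Q\cup P,\qquad F=P\cup D_1(Q),\qquad F'=P\cup D_2(Q).$$
Neither $F$ nor $F'$ contains $Q$, so by (4) each contains at most one point of $D_1$ and at most one of $D_2$, while $F\cup F'\supseteq D$. Since $D_2$ has at least two points, $D_2=b_1\sqcup b_2$ for two points with $b_2\subseteq F$ and $b_1\subseteq F'$. Since $e\in D_1(Q)$, we have $a_0\subseteq F$, and either $D_1=a_0$, or $D_1=a_0\sqcup a_1$ with a point $a_1\subseteq F'$.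

*If $D_1=a_0$*, then $D_2(Q)=F'-P=b_1\subsetneq D_2(P)$, so $Q$ is a long ear in $R$ that contradicts the choice of $P$.

*If $D_1=a_0\sqcup a_1$*, let $F''$ be the line spanned by $a_1\cup b_2$. It does not contain $Q$, because the line spanned by $Q\cup a_1$ is $Q\cup D_1\not\supseteq b_2$. It does not contain $P$, because the line spanned by $P\cup a_1$ is $F'\not\supseteq b_2$. As $P$ is the only point in $P$, (4) gives $F''=a_1\cup b_2$. Its complement $Q\cup P\cup a_0\cup b_1$ is a circuit containing $e$ of size at least $2\tau+2$. So $2\tau+2\le k+1$, that is, $2\tau\le k-1$. But $3\tau>2k$ gives $2\tau>\frac43k$, a contradiction. $\square$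

The threshold was used three times: Lemma 3 needs $3\tau>2k$, Step 2 needs $5\tau>3k$, Step 4 needs $2\tau>k-1$. The first condition implies the others, and it is where the ratio $2/3$ comes from.

## Sliding the circuit across a long ear

**What this section is for.** It describes one slide and shows that it leads from a state to a state.

Let $(D,L,R)$ be a state such that $R$ contains a long ear. Choose $P$ as in Lemma 4, and let $D_i=D_i(P)$, $\Theta=D\cup P$, $D'=D_1\cup P$.

Each component of $M/\Theta$ lies in $L$ or in $R-P$. Indeed $L$ and $R$ are skew in $M/D$ and $P\subseteq R$, so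
$$r_{M/\Theta}(L)=r_{M/D}(L\cup P)-r_{M/D}(P)=r_{M/D}(L),\qquad r_{M/\Theta}(R-P)=r_{M/D}(R)-r_{M/D}(P),$$
and these add up to $r(M/D)-r_{M/D}(P)=r(M/\Theta)$. Let $B$ be the union of those components $J\subseteq R-P$ of $M/\Theta$ for which some $\{x,y\}\subseteq D_2$, $x\ne y$, is not a cocircuit of $M|(\Theta\cup J)$. Put
$$R'=R-P-B,\qquad L'=L\cup B\cup D_2 .$$
In the theta example with $D=e\cup P_1$, $P=P_2$, the remaining paths are attached at $u,v$ only, so any two edges of $P_1$ remain a cocircuit. Thus $B=\emptyset$, $L'=P_1$, $D'=e\cup P_2$.

**Lemma 5.** $(D',L',R')$ is a state, and $|R'|<|R|$.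

*Proof.* By Lemma 3, $D'$ is a circuit; it contains $e$, and $|D'|=|D_1|+|P|\ge1+\tau$. Clearly $E-D'=L'\sqcup R'$, and $|R'|<|R|$ as $P\ne\emptyset$. It remains to show that $L',R'$ are skew in $M/D'$.

*$D_2$ and $R'$ are skew in $M/D'$.* Let $\{x,y\}\subseteq D_2$ be a pair. By the definition of $B$ it is a cocircuit of $M|(\Theta\cup J)$ for each component $J\subseteq R'$ of $M/\Theta$, so by Lemma 1(b) it is a cocircuit of $M|(\Theta\cup R')$. (If $R'=\emptyset$, this is the known fact for $M|\Theta$.) It is disjoint from $D'$, and $\Theta=D'\sqcup D_2$, so by (F4) it is a cocircuit of $(M/D')|(D_2\cup R')$. By orthogonality a circuit of this matroid meeting $D_2$ contains $D_2$; if $|D_2|=1$ this is trivial. Now $D_2$ is itself a circuit of $M/D'$: the circuits of $M|\Theta$ are $D,D',D_2\cup P$, and removing $D'$ from them leaves $D_2,\emptyset,D_2$, so (F5) applies. Hence the only circuit of $(M/D')|(D_2\cup R')$ meeting $D_2$ is $D_2$. This proves the claim.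

*Adding up ranks.* By the claim, $r_{M/D'}(R')=r_{M/D'}(R'\cup D_2)-r_{M/D'}(D_2)=r_{M/\Theta}(R')$. The sets $L\cup B$ and $R'$ are complementary unions of components of $M/\Theta$. Therefore
$$r(M/D')=r_{M/D'}(D_2)+r(M/\Theta)=r_{M/D'}(D_2)+r_{M/\Theta}(L\cup B)+r_{M/\Theta}(R')=r_{M/D'}(L')+r_{M/D'}(R'). \qquad\square$$

## The sweep: proof of Theorem 1

We use induction on $k$: assume the bound $\mathrm{pw}(N)\le g(c_f(N)-1)$ for every connected $N$ with $|E(N)|\ge2$ and every $f\in E(N)$ with $c_f(N)-1<k$. No separate base case is needed, as will be seen.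

Start with a circuit $D\ni e$ of size $k+1\ge\tau+1$, $L=\emptyset$, $R=E-D$. This is a state. We build an ordering of $E$; at each state $(D,L,R)$ the elements of $L$ have been placed and those of $D\cup R$ have not, and all prefixes so far have $\lambda_M\le g(k)$.

**Step I: sliding, when $R$ contains a long ear of $D$.** With the notation of the previous section, append after $L$ the components $J_1,J_2,\dots$ forming $B$ one after another, each in an optimal ordering for $(M/\Theta)|J_i$; then append $D_2$ in any order. Now exactly $L'$ has been placed, and we continue with the state $(D',L',R')$ of Lemma 5.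

*Cost of $\Theta$.* By Lemma 3, $|P|\le k+1-|D_1|\le k$, and $|D|\le k+1$, so $r(\Theta)=|D|+|P|-2\le2k-1$.

*Prefixes inside $B$.* Let $A=L\cup J_1\cup\dots\cup J_{i-1}\cup X$ with $X\subseteq J_i$ a prefix. Here $L$ and the $J_j$ are unions of components of $M/\Theta$, so (F1) and (F2) give
$$\lambda_M(A)\le 2k-1+\lambda_{(M/\Theta)|J_i}(X)\le2k-1+\mathrm{pw}((M/\Theta)|J_i).$$
By definition of $B$ there is a pair $\{x,y\}\subseteq D_2$ to which Lemma 1(a) applies with $J=J_i$. So $(M/\Theta)|J_i=N_i/x$ with $N_i$ connected, $|E(N_i)|\ge2$, and $x$ not a loop of $N_i$. By Lemma 4, $c_x(N_i)-1\le\tau-1=\lfloor2k/3\rfloor<k$. By (F3), induction, and monotonicity of $g$, $\mathrm{pw}((M/\Theta)|J_i)\le\mathrm{pw}(N_i)\le g(\lfloor2k/3\rfloor)$. So $\lambda_M(A)\le g(k)$. (If $\lfloor2k/3\rfloor=0$, that is $k=1$, then $c_x(N_i)\ge2$ contradicts $c_x(N_i)-1\le0$. So there is no $J_i$ and $B=\emptyset$.)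

*Prefixes inside $D_2$.* For $A=L\cup B\cup Y$ with $Y\subseteq D_2$, the set $A-\Theta=L\cup B$ is a union of components of $M/\Theta$, so $\lambda_M(A)\le2k-1\le g(k)$.

Since $|R|$ decreases, Step I is applied finitely often.

**Step II: finishing, when $R$ contains no long ear of $D$.** As $L,R$ are skew in $M/D$ and $L\sqcup R=E-D$, the set $R$ is a union of components of $M/D$. Append these components $K$ one after another, each in an optimal ordering for $(M/D)|K$; then append $D$. Here $r(D)=|D|-1\le k$. By (F1) and (F2) with $\Theta=D$, each prefix ending inside some $K$ has $\lambda_M\le k+\mathrm{pw}((M/D)|K)$, and each prefix $L\cup R\cup Y$ with $Y\subseteq D$ has $\lambda_M\le k\le g(k)$.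

Let $K\subseteq R$ be a component of $M/D$. We have $|D|\ge\tau+1\ge2$, so Lemma 2 gives a pair $\{x,y\}\subseteq D$ to which Lemma 1(a) applies with $\Theta=D$, $J=K$. So $(M/D)|K=N/x$ with $N$ connected, $|E(N)|\ge2$, $x$ not a loop of $N$, and for each circuit $Q\cup x$ of $N$ the set $Q$ is a circuit of $M/D$ independent in $M$. That is, $Q$ is an ear of $D$ in $R$, so $|Q|\le\tau-1=\lfloor2k/3\rfloor$. Hence $c_x(N)-1\le\lfloor2k/3\rfloor<k$ (for $k=1$ this is impossible, so then $R=\emptyset$). By (F3) and induction $\mathrm{pw}((M/D)|K)\le g(\lfloor2k/3\rfloor)$. So every prefix has $\lambda_M\le k+g(\lfloor2k/3\rfloor)\le 2k-1+g(\lfloor2k/3\rfloor)=g(k)$, as $k\ge1$.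

The ordering has width at most $g(k)\le6k-5$. $\blacksquare$

## Components, duality and extremal examples: proof of Theorem 2

(a) Concatenate optimal orderings of the components. By (F2), a prefix that ends inside $N$ has $\lambda_M$ equal to $\lambda_N$ of its part in $N$. So the width is $\max_N\mathrm{pw}(N)$. Conversely, restrict an ordering of $M$ to a component $N$. Every prefix of the restriction is $A\cap E(N)$ for some prefix $A$ of $M$, and $\lambda_M(A)$ is a sum of nonnegative terms one of which is $\lambda_N(A\cap E(N))$. So the width does not increase. For a single loop or coloop, $\lambda(E)=r(E)+0-r(E)=0$.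

Let $N$ be a component with at least two elements. Theorem 1 gives $\mathrm{pw}(N)\le6c_e(N)-11$ for every $e\in E(N)$. Its dual $N^*$ is also connected. From $r^*(A)=|A|+r(E-A)-r(N)$, writing $E=E(N)$,
$$\lambda_{N^*}(A)=\bigl(|A|+r(E-A)-r(N)\bigr)+\bigl(|E-A|+r(A)-r(N)\bigr)-\bigl(|E|-r(N)\bigr)=\lambda_N(A).$$
So $\mathrm{pw}(N)=\mathrm{pw}(N^*)\le6c_e(N^*)-11$. In particular, for such connected matroids pathwidth is at most $6$ times the minimum of circumference and cocircumference (the circumference of the dual).

(b) Take $U_{k-1,2k-2}$ with $k\ge2$. Its circuits are the $k$-subsets, and $2k-2\ge k\ge2$, so it is connected with circumference $k$. By the computation for uniform matroids its pathwidth is $\min(k-1,k-1)=k-1$. If $\mathrm{pw}(M)\le ck$ holds for all connected $M$ with a circuit, then $k-1\le ck$ for all $k\ge2$, so $c\ge1$; and $c=6$ works by Theorem 1.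

(c) The circuit $U_{n-1,n}$ with $n\ge2$ has circumference $n$ and pathwidth $1$. $\blacksquare$
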